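\title{A strongly self-absorbing action of a compact group\\ with nonzero odd equivariant $K$-theory}

\begin{abstract}
For every compact group $G$ that is not totally disconnected we construct a strongly self-absorbing $G$-$\mathrm{C}^*$-algebra $\mathfrak D$ in the equivariant bootstrap class with $K_1^G(\mathfrak D)\neq0$. This disproves, for all such groups, a conjecture stated by Izumi and Ohara, according to which equivariant Kasparov groups with values in such an algebra arise from those with values in $\mathbb C$ by localizing at a multiplicative subset of the representation ring. The $K$-theory of $\mathfrak D$ is that of an equivariant dimension drop algebra, whose $K_1$-group records the failure of B\'ezout's identity in the representation ring. Strong self-absorption is obtained by changing the connecting maps of an inductive system without changing their $KK^G$-classes.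
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The localization conjecture}

Let $G$ be a compact group. A \emph{$G$-algebra} is a $\mathrm{C}^*$-algebra with a continuous action of $G$, written $a\mapsto g(a)$, and $\otimes$ denotes the minimal tensor product with the diagonal action. A separable unital $G$-algebra $D\neq\mathbb C$ is \emph{strongly self-absorbing}, in the sense of Szab\'o, if there are an equivariant isomorphism $\psi:D\to D\otimes D$ and unitaries $u_n\in D\otimes D$ such that
\[
\max_{g\in G}\|g(u_n)-u_n\|\to0,\qquad u_n(d\otimes1)u_n^*\to\psi(d)\quad(d\in D).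
\]
So the embedding $d\mapsto d\otimes1$ is an isomorphism up to an approximately inner perturbation that respects the action: tensoring with $D$ a second time changes nothing. In commutative algebra the familiar operation that changes nothing when repeated is localization, and the conjecture studied here makes this analogy precise in equivariant Kasparov theory.

For $G$-algebras $A,B$ the group $KK^G(A,B)$ is a module over the representation ring $R(G)\cong KK^G(\mathbb C,\mathbb C)=K_0^G(\mathbb C)$. If $D$ is strongly self-absorbing, then $K_0^G(D)$ is a commutative ring (the product is the exterior product followed by $\psi_*^{-1}$), and the unital embedding $\nu:\mathbb C\to D$ induces a ring homomorphism $\nu_*:R(G)\to K_0^G(D)$. The set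
\[
S_D=\{x\in R(G):\ \nu_*(x)\text{ is invertible in }K_0^G(D)\}
\]
is multiplicative. For an $R(G)$-module $\mathcal M$ let $\mathcal M_{S_D}$ be the localization at $S_D$, with $\mathcal M_{S_D}=\{0\}$ if $S_D=R(G)$. Given a $G$-algebra $B$, let $\nu^B_*:KK_i^G(B,\mathbb C)\to KK_i^G(B,D)$ be induced by $\nu$. We say that $D$ \emph{satisfies the localization condition with respect to $B$} if for $i=0,1$ there is an isomorphism of $R(G)$-modules
\[
h_i^B:KK_i^G(B,\mathbb C)_{S_D}\longrightarrow KK_i^G(B,D)
\]
whose composite with the localization map $KK_i^G(B,\mathbb C)\to KK_i^G(B,\mathbb C)_{S_D}$ is $\nu_*^B$. A separable $G$-algebra $B$ is \emph{compact} if it is a compact object of the category $KK^G$, that is, if the canonical map $\bigoplus_nKK^G(B,C_n)\to KK^G(B,\bigoplus_nC_n)$ is an isomorphism for every countable family of separable $G$-algebras $C_n$. Let $\mathcal B_G$ be the $G$-equivariant bootstrap class. The following conjecture is posed in \cite{IO}.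

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a compact group and let $D\in\mathcal B_G$ be strongly self-absorbing. Then $D$ satisfies the localization condition with respect to every separable compact $G$-algebra $B$.}
\medskip

The simplest test object is $B=\mathbb C$. Since $KK_1^G(\mathbb C,\mathbb C)=0$, the condition then says that $K_0^G(D)$ is the localization $R(G)_{S_D}$ and that $K_1^G(D)=0$. This is what happens in the basic example. Let $V$ be a finite-dimensional unitary representation with $\dim V\ge2$ and class $v\in R(G)$, and let $Q=\mathcal L(V)^{\otimes\infty}$ with the product of the adjoint actions. The flip of $V\otimes V$ is an invariant unitary that conjugates $x\otimes1$ to $1\otimes x$, and this makes $Q$ strongly self-absorbing (Lemma~\ref{lem:criterion}). Each new tensor factor multiplies $K$-theory by $v$, so $K_0^G(Q)=R(G)[\frac1v]$ and $K_1^G(Q)=0$ (Lemma~\ref{lem:local}). The set $S_Q$ contains $v$ and consists of elements invertible in $R(G)[\frac1v]$, so $R(G)_{S_Q}=R(G)[\frac1v]$. The conjecture predicts that, as far as compact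 objects can see, every strongly self-absorbing algebra in $\mathcal B_G$ acts in this way, by inverting a set of virtual representations.

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $G$ be a compact group that is not totally disconnected. There is a strongly self-absorbing $G$-algebra $\mathfrak D\in\mathcal B_G$ with
\[
KK_1^G(\mathbb C,\mathfrak D)=K_1^G(\mathfrak D)\neq0 .
\]
Since $\mathbb C$ is compact and $KK_1^G(\mathbb C,\mathbb C)=0$, the algebra $\mathfrak D$ does not satisfy the localization condition with respect to $B=\mathbb C$, and the conjecture fails for $G$. For $G=\mathbb T$ and $R=\mathbb Z[t^{\pm1}]$ one can have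
\[
K_0^{\mathbb T}(\mathfrak D)\cong\mathbb Z[t^{\pm1}],\qquad
K_1^{\mathbb T}(\mathfrak D)\cong R\bigl[\tfrac1{2(1+t)}\bigr]\Big/\Bigl(R\bigl[\tfrac12\bigr]+R\bigl[\tfrac1{1+t}\bigr]\Bigr)\neq0 .
\]
\end{theorem}

Nothing is asserted about totally disconnected groups. Of the bootstrap class we need only a sufficient condition for membership. A \emph{localizing subcategory} of $KK^G$ is a triangulated subcategory closed under isomorphism and countable coproducts. We prove that
\begin{itemize}
\item[(B1)] $\mathfrak D$ lies in the localizing subcategory of $KK^G$ generated by $\mathbb C$, and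
\item[(B2)] $\mathfrak D$ is $KK^G$-equivalent to a separable type~I $G$-algebra.
\end{itemize}
So $\mathfrak D\in\mathcal B_G$ under each of the usual definitions: (B1) serves when $\mathcal B_G$ is given as a localizing subcategory generated by a family that contains $\mathbb C$, and (B2) serves when it is described through type~I algebras.

\subsection{The obstruction in the smallest case}\label{ss:small}

Let $G=\mathbb T$, so that $R(G)=R=\mathbb Z[t^{\pm1}]$, and let $V$ be the sum of the trivial character and the identity character, $v=1+t$. Let $\mathbb T$ act trivially on the matrix algebra $\mathbb M_2$ and consider the dimension drop algebra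
\[
E_1=\bigl\{h\in C([0,1],\mathbb M_2\otimes\mathcal L(V)):\ h(0)\in\mathbb M_2\otimes1,\ h(1)\in1\otimes\mathcal L(V)\bigr\}.
\]
Evaluation at the end points maps $E_1$ onto $\mathbb M_2\oplus\mathcal L(V)$, with kernel the suspension of $\mathbb M_2\otimes\mathcal L(V)$. The three matrix algebras are equivariantly Morita equivalent to $\mathbb C$, so each has $K_0^{\mathbb T}=R$ and $K_1^{\mathbb T}=0$. The inclusion of $\mathbb M_2$ in $\mathbb M_2\otimes\mathcal L(V)$ induces multiplication by $1+t$, that of $\mathcal L(V)$ multiplication by $2$, and the six-term sequence becomes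
\[
0\to K_0^{\mathbb T}(E_1)\to R\oplus R\xrightarrow{(x,y)\mapsto(1+t)x-2y}R\to K_1^{\mathbb T}(E_1)\to0 .
\]
The element $2$ is prime in $R$ and does not divide $1+t$, so the kernel is $R\cdot(2,1+t)$, the free module on the class of the unit. The cokernel is $R/(2,1+t)=\mathbb F_2$. Compare the trivial group with $V=\mathbb C^3$: the cokernel is $\mathbb Z/(2,3)=0$, and $E_1$ has the $K$-theory of $\mathbb C$. In $\mathbb Z$ two elements without common factor generate the unit ideal; in $\mathbb Z[t^{\pm1}]$ they need not. This failure of B\'ezout's identity is the whole $K$-theoretic content of Theorem~\ref{thm:main}.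

\subsection{The construction}

Replacing $\mathbb M_2$ and $\mathcal L(V)$ by their infinite tensor powers gives an algebra $E=\varinjlim E_n$ with $K_1^G(E)\ne0$ whose $K$-theory is idempotent, $K_*^G(E)\cong K_*^G(E\otimes E)$ (Section~\ref{sec:E}). But $E$ has a center, and a strongly self-absorbing algebra has none. The remedy is to keep the building blocks $E_n$ and the $KK^G$-classes of the connecting maps, and to change the maps themselves. Three ingredients are needed.
\begin{enumerate}
\item A Cuntz algebra $O\cong\mathcal O_\infty$ with a quasi-free action. It is $KK^G$-equivalent to $\mathbb C$ (Section~\ref{sec:O}), and its two embeddings in $O\otimes O$ are approximately unitarily equivalent after stabilization (Section~\ref{sec:HFO}). It supplies room for orthogonal sums at no cost in $K$-theory.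
\item A homotopy between the two embeddings $E_n\to E_n\otimes E_n$ (Section~\ref{sec:homotopy}).
\item A sum of point evaluations $\theta:E_n\to O$ that has class zero in $KK^G$ and approximately contains every map along the homotopy (Section~\ref{sec:phi}).
\end{enumerate}
An elementary shift argument (Section~\ref{sec:shift}) shows that the ends of a homotopy become approximately unitarily equivalent once a map containing the intermediate steps is added to both. Adding $\theta$ to the connecting maps therefore yields a limit $D$ whose infinite tensor power $\mathfrak D$ is strongly self-absorbing (Section~\ref{sec:D}) and has the $K$-theory of $E$. Section~\ref{sec:boot} proves (B1) and (B2), and Section~\ref{sec:proof} reduces the general case to compact Lie groups.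

\section{Tools from Kasparov theory and a criterion for self-absorption}\label{sec:tools}

A \emph{$G$-homomorphism} is an equivariant $*$-homomorphism, $A^G$ is the fixed point algebra, ``cpc'' means completely positive and contractive, and $SA=C_0((0,1),A)$. We write $\mathbb M_k$ for the $k\times k$ matrices and $\mathcal L(W)$ for the operators on a Hilbert space or module $W$. For unital $A$ let $\iota_1(a)=a\otimes1$ and $\iota_2(a)=1\otimes a$ in $A\otimes A$. Inner products are linear in the second variable. An extension of $G$-algebras is \emph{semisplit} if the quotient map has an equivariant cpc section.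

\subsection{The category $KK^G$}

We use the following standard facts. The objects of $KK^G$ are the separable $G$-algebras.
\begin{itemize}
\item[(K1)] A $G$-homomorphism $f$ has a class $[f]$, which is functorial and invariant under equivariant homotopy. The tensor product extends to a biadditive functor on $KK^G$. Tensoring with $R(G)=KK^G(\mathbb C,\mathbb C)$ gives the module structure, and composition is $R(G)$-bilinear. Countable $c_0$-sums are coproducts.
\item[(K2)] If $f:A\to B$ is a $G$-homomorphism, $B$ is unital and $w\in B^G$ is an isometry, then $[wf(\cdot)w^*]=[f]$. If $f,f':A\to B$ have orthogonal ranges, then $[f+f']=[f]+[f']$.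
\item[(K3)] $KK^G$ is triangulated, and $S^2A\cong A$ (Bott periodicity). A semisplit extension $0\to I\to A\to C\to0$ gives an exact triangle $SC\xrightarrow{\partial}I\to A\to C$, naturally for morphisms of extensions.
\item[(K4)] $K_i^G(A)=KK_i^G(\mathbb C,A)\cong K_i(A\rtimes G)$ (Green--Julg). Hence $K_*^G$ commutes with inductive limits and countable direct sums. Moreover $K_1^G(\mathbb C)=K_1(C^*(G))=0$, because $C^*(G)$ is a $c_0$-sum of matrix algebras.
\item[(K5)] For a finite-dimensional unitary representation $W\ne0$ the imprimitivity bimodule $W\otimes Y$ defines an invertible class $m_W\in KK^G(\mathcal L(W)\otimes Y,Y)$. If $W'$ is a second representation, then $W\otimes W'\otimes Y$, viewed as an $(\mathcal L(W)\otimes Y,Y)$-bimodule, has class $[W']\cdot m_W$.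
\item[(K6)] A \emph{Cuntz pair} from $A$ to $B$ is a pair of $G$-homomorphisms $\pi_\pm:A\to\mathcal L(\mathcal E)$, where $\mathcal E$ is a countably generated Hilbert $B$-module with $G$-action and $\pi_+(a)-\pi_-(a)$ is compact for all $a$. Its class in $KK^G(A,B)$ is that of the cycle $\bigl(\mathcal E\oplus\mathcal E,\pi_+\oplus\pi_-,\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)\bigr)$. Direct sums add, $(\pi,\pi)$ has class $0$, $(f,0)$ on $\mathcal E=B$ has class $[f]$, and a Cuntz pair to $C([0,1],B)$ has equal classes at both ends. Composition with $G$-homomorphisms $A'\to A$ and $B\to B'$ is given by restriction and by $\mathcal E\otimes_BB'$.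
\end{itemize}

One boundary map occurs twice below. For a separable $G$-algebra $Z$ the \emph{interval extension}
\[
0\to SZ\to C([0,1],Z)\xrightarrow{(\mathrm{ev}_0,\mathrm{ev}_1)}Z\oplus Z\to0
\]
is semisplit by linear interpolation. Let $\partial_Z$ be its boundary morphism and $\mathrm{pr}_0,\mathrm{pr}_1:Z\oplus Z\to Z$ the projections.

\begin{lemma}\label{lem:interval}
There are invertible classes $\partial^0_Z\in KK^G(SZ,SZ)$, natural for $G$-homomorphisms, with $\partial_Z=\partial_Z^0\circ S([\mathrm{pr}_0]-[\mathrm{pr}_1])$.
\end{lemma}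

\begin{proof}
Let $\mathrm{in}_0,\mathrm{in}_1:Z\to Z\oplus Z$ be the inclusions and $\partial_Z^0=\partial_Z\circ S[\mathrm{in}_0]$. By naturality $\partial_Z^0$ is the boundary morphism of $0\to SZ\to C_0([0,1),Z)\to Z\to0$, whose middle term is contractible, so $\partial_Z^0$ is invertible. The diagonal $\mathrm{in}_0+\mathrm{in}_1$ factors through $C([0,1],Z)$ by constant functions, and consecutive morphisms of a triangle compose to zero. Hence $\partial_Z\circ S[\mathrm{in}_1]=-\partial_Z^0$, and the formula follows from $\mathrm{id}=\mathrm{in}_0\mathrm{pr}_0+\mathrm{in}_1\mathrm{pr}_1$.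
\end{proof}

\subsection{The half-flip property}

Constructing an isomorphism $D\to D\otimes D$ directly is hard. For an infinite tensor power it comes for free, by relabeling the factors, and what remains is to move an element from one factor to another by a unitary. Since unused factors are always available, the unitary may use a third factor.

\begin{definition}
A separable unital $G$-algebra $A$ has \emph{property} (HF) if for every finite $F\subset A$ and $\varepsilon>0$ there is a unitary $X\in(A\otimes A\otimes A)^G$ with $\|X(a\otimes1\otimes1)X^*-1\otimes a\otimes1\|\le\varepsilon$ for $a\in F$.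
\end{definition}

The maps $a\mapsto X(a\otimes1\otimes1)X^*$ and $a\mapsto1\otimes a\otimes1$ are unital $*$-homomorphisms. If they are close on a finite set, they are close on given $*$-polynomials in that set. So it suffices to test (HF) on finite subsets of a set that generates $A$ as a unital $\mathrm{C}^*$-algebra.

\begin{lemma}\label{lem:criterion}
If $A$ and $B$ have \textup{(HF)}, so does $A\otimes B$. If $A\ne\mathbb C$ has \textup{(HF)}, then $A^{\otimes\infty}$ is strongly self-absorbing, with invariant unitaries $u_n$.
\end{lemma}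

\begin{proof}
Identify $(A\otimes B)^{\otimes3}$ with $A^{\otimes3}\otimes B^{\otimes3}$. The unitary $X_A\otimes X_B$ acts on the generators $a\otimes1$ and $1\otimes b$ of $A\otimes B$ as $X_A$ and $X_B$ do, which proves the first claim.

Write $A^{\otimes\infty}\otimes A^{\otimes\infty}=\bigotimes_\Omega A$ with $\Omega=\mathbb N\sqcup\mathbb N$. For $G$-homomorphisms $f,f'$ into this algebra write $f\approx f'$ if for all finite $F$ and $\varepsilon>0$ some invariant unitary $u$ satisfies $\|uf(a)u^*-f'(a)\|\le\varepsilon$ on $F$; this is an equivalence relation. An injection $\mu:\{1,\dots,k\}\to\Omega$ induces an embedding $f_\mu$ of $A^{\otimes k}$. If $\mu,\mu'$ have disjoint images, choose a third injection $\mu''$ with image disjoint from both. The three together embed $(A^{\otimes k})^{\otimes3}$ in $\bigotimes_\Omega A$, and (HF) for $A^{\otimes k}$ gives $f_\mu\approx f_{\mu'}$. For arbitrary $\mu,\mu'$ we get $f_\mu\approx f_{\mu''}\approx f_{\mu'}$. A bijection $\mathbb N\to\Omega$ induces an equivariant isomorphism $\psi:A^{\otimes\infty}\to\bigotimes_\Omega A$,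 and on each $A^{\otimes k}$ both $\psi$ and $\iota_1$ are of the form $f_\mu$. Let $(d_n)$ be a dense sequence in $\bigcup_kA^{\otimes k}$ and choose invariant unitaries $u_n$ with $\|u_n\iota_1(d_l)u_n^*-\psi(d_l)\|\le1/n$ for $l\le n$. By density $u_n\iota_1(d)u_n^*\to\psi(d)$ for all $d$.
\end{proof}

\section{The dimension drop algebra and its $K$-theory}\label{sec:E}

From here to the end of Section~\ref{sec:boot}, $G$ is a compact Lie group, $R=R(G)$, $V\ne0$ is a finite-dimensional unitary representation with class $v\in R$, and $p\ge2$ is an integer. A special choice of $V$ and $p$ is needed only in Lemma~\ref{lem:nonzero}.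

Let $P_n=\mathbb M_p^{\otimes n}$ with the trivial action, $Q_n=\mathcal L(V)^{\otimes n}$ and $M_n=P_n\otimes Q_n$. These are full matrix algebras. The unital inclusions $x\mapsto x\otimes1$ give limits $P$, $Q$ and $M=P\otimes Q$, and we regard $P_n,Q_n\subset M_n$ and $P,Q\subset M$. Put
\[
E_n=\{h\in C([0,1],M_n):\ h(0)\in P_n,\ h(1)\in Q_n\},\qquad E=\varinjlim E_n .
\]

\begin{lemma}\label{lem:fibers}
Let $Y$ be a $G$-algebra.
\begin{enumerate}
\item[(a)] $E=\{h\in C([0,1],M):h(0)\in P,\ h(1)\in Q\}$.
\item[(b)] $E_n\otimes Y=\{k\in C([0,1],M_n\otimes Y):k(0)\in P_n\otimes Y,\ k(1)\in Q_n\otimes Y\}$, and the extension $0\to SM_n\otimes Y\to E_n\otimes Y\to(P_n\oplus Q_n)\otimes Y\to0$ is semisplit. The same holds with $E,P,Q,M$ in place of $E_n,P_n,Q_n,M_n$.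
\item[(c)] $E_n\otimes E_n\otimes Y$ consists of the $k\in C([0,1]^2,M_n\otimes M_n\otimes Y)$ such that $k(s,t)$ lies in $P_n\otimes M_n\otimes Y$ for $s=0$, in $Q_n\otimes M_n\otimes Y$ for $s=1$, in $M_n\otimes P_n\otimes Y$ for $t=0$ and in $M_n\otimes Q_n\otimes Y$ for $t=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F_n:M\to M_n$ be the conditional expectation that applies the normalized trace to all tensor factors beyond the $n$-th. It maps $P$ to $P_n$ and $Q$ to $Q_n$, so $F_n\circ h\in E_n$ for $h$ in the right-hand side. The $F_n$ are contractions converging pointwise to the identity and $h$ has compact range, so $F_n\circ h\to h$ uniformly.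

(b) The left side is contained in the right side, which is closed and contains the elementary tensors. The map $\varsigma(x,y)(s)=(1-s)x+sy$ is an equivariant unital completely positive map $P_n\oplus Q_n\to E_n$. For $k$ in the right side, the function $(1-s)k(0)+sk(1)$ is $(\varsigma\otimes\mathrm{id})(k(0),k(1))\in E_n\otimes Y$, and it differs from $k$ by an element of $SM_n\otimes Y\subset E_n\otimes Y$. The map $\varsigma\otimes\mathrm{id}$ is the required section. By (a) the argument applies to $E$ word for word.

(c) Apply (b) in the variable $s$ with coefficients $E_n\otimes Y$, and then in the variable $t$ to describe $N\otimes E_n\otimes Y$ for $N=M_n,P_n,Q_n$. This gives the four conditions, except that at a corner such as $(0,0)$ it requires $k(0,0)\in P_n\otimes P_n\otimes Y$. The trace preserving conditional expectations onto $P_n$ or $Q_n$ in the first and in the second leg commute, so $(P_n\otimes M_n\otimes Y)\cap(M_n\otimes P_n\otimes Y)=P_n\otimes P_n\otimes Y$, and the same argument covers the other three corners.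
\end{proof}

For an $R$-module $\mathcal M$ and $x\in R$, the localization $\mathcal M[\frac1x]$ is the colimit of $\mathcal M\xrightarrow{x}\mathcal M\xrightarrow{x}\cdots$.

\begin{lemma}\label{lem:local}
For separable $Y$ and $\mathcal M=K_*^G(Y)$ there are isomorphisms of $R$-modules
\[
K_*^G(P\otimes Y)\cong\mathcal M[\tfrac1p],\qquad K_*^G(Q\otimes Y)\cong\mathcal M[\tfrac1v],\qquad K_*^G(M\otimes Y)\cong\mathcal M[\tfrac1{pv}],
\]
under which the unital inclusions $\mathbb C\subset P,Q\subset M$ induce the canonical localization maps.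
\end{lemma}

\begin{proof}
Put $Q_0=\mathbb C$ and identify $K_*^G(Q_n\otimes Y)$ with $\mathcal M$ through $m_{V^{\otimes n}}$. By (K5), composing $m_{V^{\otimes(n+1)}}$ with the inclusion $Q_n\otimes Y\to Q_{n+1}\otimes Y$ gives $v\cdot m_{V^{\otimes n}}$. So the connecting maps are multiplication by $v$, the limit is $\mathcal M[\frac1v]$ by (K4), and the map from the term $n=0$ is the localization map. For $P$ and $M$ use $\mathbb C^p$ and $\mathbb C^p\otimes V$, of classes $p$ and $pv$. The map $\mathcal M[\frac1p]\to\mathcal M[\frac1{pv}]$ induced by $P\subset M$ is $R$-linear and compatible with the maps from $\mathcal M$. Since $p$ is invertible on the target, only one map has these properties, the canonical one. The same argument applies to $Q\subset M$.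
\end{proof}

\begin{proposition}[Mayer--Vietoris sequence]\label{prop:MV}
For separable $Y$ there is an exact sequence of $R$-modules
\[
\cdots\to K_i^G(E\otimes Y)\to K_i^G(Y)[\tfrac1p]\oplus K_i^G(Y)[\tfrac1v]\xrightarrow{(x,y)\mapsto x-y}K_i^G(Y)[\tfrac1{pv}]\to K_{i-1}^G(E\otimes Y)\to\cdots
\]
whose first map is induced by $(\mathrm{ev}_0,\mathrm{ev}_1)$. In particular $K_0^G(E)$ and $K_1^G(E)$ are the kernel and the cokernel of
\begin{equation}\label{eq:cech}
R[\tfrac1p]\oplus R[\tfrac1v]\to R[\tfrac1{pv}],\qquad(x,y)\mapsto x-y .
\end{equation}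
\end{proposition}

\begin{proof}
The extension of Lemma~\ref{lem:fibers}(b) for $E$ maps to the interval extension of $M\otimes Y$, by the identity on the ideal and by the inclusion $(P\oplus Q)\otimes Y\subset(M\oplus M)\otimes Y$ on the quotient. By (K3) and Lemma~\ref{lem:interval} its boundary map is the difference of the two inclusions followed by an $R$-linear isomorphism $K_i^G(M\otimes Y)\cong K^G_{i-1}(SM\otimes Y)$. Now apply Lemma~\ref{lem:local}. For $Y=\mathbb C$ use $K_1^G(\mathbb C)=0$.
\end{proof}

The map \eqref{eq:cech} is the \v{C}ech complex of the structure sheaf of $\operatorname{Spec}R$ for the two basic open sets on which $p$, respectively $v$, is invertible. Thus $P$ and $Q$ restrict $K$-theory to a basic open set, which is localization at a multiplicative set, while $E$ restricts it to a union of two such sets. Restricting twice should change nothing, and this is the next statement.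

\begin{proposition}\label{prop:idem}
For separable $Y$ the map $E\otimes Y\to E\otimes(E\otimes Y)$, $x\mapsto1\otimes x$, induces an isomorphism on $K_*^G$. Consequently the inclusion of the first factor induces an isomorphism $K_*^G(E)\cong K_*^G(E^{\otimes\infty})$.
\end{proposition}

\begin{proof}
For separable $Z$ let $u_Z:Z\to E\otimes Z$, $z\mapsto1\otimes z$. Suppose first that $p$ acts invertibly on $\mathcal M=K_*^G(Z)$. Then $\mathcal M[\frac1v]\to\mathcal M[\frac1{pv}]$ is bijective, so the difference map in Proposition~\ref{prop:MV} is onto and its kernel projects isomorphically onto $\mathcal M[\frac1p]$. Hence $\mathrm{ev}_0:E\otimes Z\to P\otimes Z$ is a $K_*^G$-isomorphism. So is $\mathrm{ev}_0\circ u_Z$, which induces the localization $\mathcal M\to\mathcal M[\frac1p]$, and therefore so is $u_Z$. If $v$ acts invertibly, exchange the roles of $p,\mathrm{ev}_0$ and $v,\mathrm{ev}_1$.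

By Lemma~\ref{lem:local} this applies to $Z=P\otimes Y$, $Q\otimes Y$ and $M\otimes SY$. The maps $u$ form a morphism from the semisplit extension $0\to SM\otimes Y\to E\otimes Y\to(P\oplus Q)\otimes Y\to0$ to its tensor product with $E$, which is again semisplit. The five lemma gives the first claim. Up to a permutation of factors, $E^{\otimes k}\to E^{\otimes(k+1)}$ is the map $u_{E\otimes Y}$ with $Y=E^{\otimes(k-1)}$, and (K4) gives the second claim.
\end{proof}

If $p$ and $v$ generate the unit ideal, so do $p^k$ and $v^k$, and writing $1=ap^k+bv^k$ gives $z/(pv)^k=az/v^k+bz/p^k$; then \eqref{eq:cech} is onto. A circle in $G$ lets us choose $V$ and $p$ so that it is not.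

\begin{lemma}\label{lem:nonzero}
Let $G$ be a closed subgroup of $U(k)$ with nontrivial identity component and $V=\mathbb C\oplus\mathbb C^k$. Then $K_1^G(E)\ne0$ for a suitable prime $p$. For $G=\mathbb T=U(1)$ we have $v=1+t$, the prime $p=2$ is suitable, and $K_0^{\mathbb T}(E)\cong R=\mathbb Z[t^{\pm1}]$.
\end{lemma}

\begin{proof}
A nontrivial compact connected Lie group contains a nontrivial torus, so $G$ has a circle subgroup $T$. Let $\chi=v|_T\in R(T)=\mathbb Z[t^{\pm1}]$. Its coefficients are nonnegative, the constant coefficient is positive because of the trivial summand of $V$, and some other coefficient is positive because $T$ acts nontrivially on $\mathbb C^k$. Let $p$ be a prime larger than all coefficients; for $\chi=1+t$ take $p=2$. The reduction $\bar\chi\in\mathbb F_p[t^{\pm1}]$ has at least two nonzero coefficients. The units of this domain are the nonzero monomials, so $\bar\chi$ is neither zero nor a unit.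

Suppose that $\frac1{pv}$ is in the image of \eqref{eq:cech}, say $\frac1{pv}=\frac x{p^l}+\frac y{v^l}$ with $x,y\in R$ and $l\ge1$. Restrict to $T$, keep the names $x,y$, and clear denominators in the domain $\mathbb Z[t^{\pm1}]$:
\[
p^{l-1}\chi^{l-1}=x\chi^l+yp^l .
\]
The element $p$ is prime in $\mathbb Z[t^{\pm1}]$ and does not divide $\chi$, while $p^{l-1}$ divides $x\chi^l$. Hence $x=p^{l-1}x'$, and $\chi^{l-1}=x'\chi^l+yp$. Modulo $p$ we may cancel $\bar\chi^{\,l-1}\ne0$ and obtain $\bar x'\bar\chi=1$, which is impossible.

For $G=\mathbb T$ all rings in \eqref{eq:cech} lie in the fraction field of $R$, so the kernel is $R[\frac12]\cap R[\frac1{1+t}]$. If $x/2^l=y/(1+t)^l$, then $2^l$ divides $x(1+t)^l$ and hence $x$. So the intersection is $R$.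
\end{proof}

\begin{remark}\label{rem:finite}
Lemma~\ref{lem:nonzero} is the only place where the hypothesis on the identity component is used, and the construction gives nothing without it: if $G$ is finite, then $K_1^G(E)=0$ for all $V$ and $p$. Indeed $R/p^lR$ is then a finite ring, so the ideals generated by the powers of $v$ stabilize. Given $z\in R$, there are $N$ and $x,y\in R$ with $v^Nz=v^{N+l}x+p^ly$, that is, $z/(pv)^l=x/p^l+y/v^{N+l}$.
\end{remark}

The algebra $E^{\otimes\infty}$ has the $K$-theory we want, but it is not strongly self-absorbing, even after tensoring with another unital algebra, because the function $s\mapsto s\cdot1$ is central in $E$. A strongly self-absorbing $D$ has trivial center: if $z$ is central, then $1\otimes z=\psi(z')$ for a central $z'$, and $\psi(z')=\lim u_n(z'\otimes1)u_n^*=z'\otimes1$; applying a state to the first leg of $1\otimes z=z'\otimes1$ shows that $z$ is scalar. The rest of the paper changes the connecting maps.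

\section{A Cuntz algebra that is $KK^G$-equivalent to $\mathbb C$}\label{sec:O}

For a full matrix algebra $N$ with $G$-action and normalized trace $\operatorname{tr}$, let $L^2(N)$ be the $G$-Hilbert space $N$ with $\langle x,y\rangle=\operatorname{tr}(x^*y)$. Put
\[
H=\ell^2(\mathbb N)\otimes\bigoplus_{n\ge1}L^2(M_n),
\]
with trivial action on $\ell^2(\mathbb N)$. Three features of $H$ are used: it is a direct sum of finite-dimensional $G$-spaces; $H^G$ is infinite-dimensional, as $1\in L^2(M_n)$ is invariant; and it contains $L^2(P_n)$, $L^2(Q_n)$ and $L^2(M_n)$ with infinite multiplicity, as $L^2(P_n),L^2(Q_n)\subset L^2(M_n)$. Let $O$ be the universal unital $\mathrm{C}^*$-algebra generated by elements $S_h$, linear in $h\in H$, with $S_h^*S_k=\langle h,k\rangle1$, and let $g(S_h)=S_{gh}$. Choosing an orthonormal basis of $H$ identifies $O$ with the Cuntz algebra $\mathcal O_\infty$; in particular $O$ is nuclear. Orthonormal vectors in $H^G$ give invariant isometries with orthogonal ranges.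

\begin{lemma}\label{lem:O}
The unital inclusion $i:\mathbb C\to O$ is a $KK^G$-equivalence.
\end{lemma}

\begin{proof}
This is Pimsner's argument. Let $\mathcal F=\bigoplus_{k\ge0}H^{\otimes k}$ be the Fock space with vacuum $\Omega$, let $p_\Omega$ be the projection onto $\mathbb C\Omega$, and let $\mathcal F_{\ge k}$ be the sum of the $H^{\otimes l}$ with $l\ge k$. The Fock representation $\tau:O\to\mathcal L(\mathcal F)$ is given by $\tau(S_h)\eta=h\otimes\eta$. The operators $\tau(S_h)(1-p_\Omega)$ map $\mathcal F_{\ge1}$ into $\mathcal F_{\ge2}$ and satisfy the defining relations on $\mathcal F_{\ge1}$. They define a representation $\tau'$ with $\tau'(1)=1-p_\Omega$. The differences $\tau(1)-\tau'(1)=p_\Omega$ and $\tau(S_h)-\tau'(S_h)=|h\rangle\langle\Omega|$ are compact, and the $x$ with $\tau(x)-\tau'(x)$ compact form a closed $*$-subalgebra. So $(\tau,\tau')$ is a Cuntz pair, with class $\beta\in KK^G(O,\mathbb C)$. Its restriction to $\mathbb C$ is the sum of a degenerate pair on $\mathcal F_{\ge1}$ and the pair $(\mathrm{id},0)$ on $\mathbb C\Omega$, so $\beta\circ[i]=\mathrm{id}_{\mathbb C}$.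

The class $[i]\circ\beta$ is that of $(\tau\otimes1,\tau'\otimes1)$ on the Hilbert $O$-module $\mathcal F\otimes O$. The idea is to rotate the step $\Omega\mapsto h$ of $\tau(S_h)$ into left multiplication by $S_h$ on the coefficients. For $\vartheta\in[0,\pi/2]$ put
\[
\pi_\vartheta(S_h)=\tau'(S_h)\otimes1+\cos\vartheta\,|h\rangle\langle\Omega|\otimes1+\sin\vartheta\,p_\Omega\otimes S_h .
\]
The three summands have ranges in the orthogonal submodules $\mathcal F_{\ge2}\otimes O$, $H\otimes O$ and $\Omega\otimes O$, so
\[
\pi_\vartheta(S_h)^*\pi_\vartheta(S_k)=\langle h,k\rangle\bigl((1-p_\Omega)+\cos^2\vartheta\,p_\Omega+\sin^2\vartheta\,p_\Omega\bigr)\otimes1=\langle h,k\rangle .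
\]
Thus $\pi_\vartheta$ is a unital equivariant representation of $O$, norm continuous in $\vartheta$ on generators and hence on all elements. It agrees with $\tau'\otimes1$ modulo $\mathcal K(\mathcal F)\otimes O$ on $1$ and on the $S_h$. So $(\pi_\vartheta,\tau'\otimes1)$ is a homotopy of Cuntz pairs. At $\vartheta=0$ it is $(\tau\otimes1,\tau'\otimes1)$. At $\vartheta=\pi/2$ it is the sum of a degenerate pair on $\mathcal F_{\ge1}\otimes O$ and the pair $(\mathrm{id}_O,0)$ on $\Omega\otimes O$. Hence $[i]\circ\beta=\mathrm{id}_O$.
\end{proof}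

All invariant elements constructed below are sums over orthonormal bases, and one identity handles them. Let $H_0$ be a finite-dimensional Hilbert space, let $e$ run over an orthonormal basis, and let $\Theta(x,x')$ be linear in $x$ and conjugate linear in $x'$, with values in a vector space. For an operator $T$ on $H_0$,
\begin{equation}\label{eq:basis}
\sum_e\Theta(Te,e)=\sum_e\Theta(e,T^*e),
\end{equation}
because both sides equal $\sum_{e,e'}\langle e',Te\rangle\Theta(e',e)$. For unitary $T$, applying \eqref{eq:basis} to $\Theta(\cdot,T\cdot)$ gives $\sum_e\Theta(Te,Te)=\sum_e\Theta(e,e)$: the sum $\sum_e\Theta(e,e)$ does not depend on the basis.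

\section{From homotopy to approximate unitary equivalence}\label{sec:shift}

Let $\sigma_0,\dots,\sigma_m$ be elements of a unital algebra with $\|\sigma_{i+1}-\sigma_i\|\le\varepsilon$, and compare
\[
\rho=\operatorname{diag}(\sigma_0;\sigma_0,\sigma_1,\dots,\sigma_m),\qquad\rho^\sharp=\operatorname{diag}(\sigma_m;\sigma_0,\sigma_1,\dots,\sigma_m).
\]
A cyclic permutation matrix conjugates $\rho$ to $\operatorname{diag}(\sigma_m;\sigma_0,\sigma_0,\dots,\sigma_{m-1})$, which is within $\varepsilon$ of $\rho^\sharp$, however large $m$ is. The next lemma is the version in which the diagonal blocks are the ranges of isometries, the block structure holds only up to an error $\delta$, and there is a leftover block on which $\rho$ and $\rho^\sharp$ nearly agree. The error $\delta$ is multiplied by $m$; in the applications $m$ is fixed first and $\delta$ is made small afterwards.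

\begin{lemma}[Shift lemma]\label{lem:shift}
Let $Z$ be a unital $\mathrm{C}^*$-algebra and $\Lambda$ a finite set with an involution $\lambda\mapsto\lambda^*$. Let $\rho,\rho^\sharp,\sigma_0,\dots,\sigma_m$ be families $\Lambda\to Z$ satisfying $x_{\lambda^*}=x_\lambda^*$. Let $W,W_0,\dots,W_m\in Z$ be isometries with pairwise orthogonal ranges and $\Pi=1-WW^*-\sum_iW_iW_i^*$. Suppose that for all $i$ and all $\lambda$ (suppressed from the notation) the elements
\[
\rho W-W\sigma_0,\quad\rho^\sharp W-W\sigma_m,\quad\rho W_i-W_i\sigma_i,\quad\rho^\sharp W_i-W_i\sigma_i,\quad(\rho-\rho^\sharp)\Pi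
\]
have norm at most $\delta$, and that $\|\sigma_{i+1}-\sigma_i\|\le\varepsilon$. Then
\[
U=W_0W^*+\sum_{i<m}W_{i+1}W_i^*+WW_m^*+\Pi
\]
is a unitary with $\|U\rho_\lambda U^*-\rho^\sharp_\lambda\|\le\varepsilon+(4m+9)\delta$ for all $\lambda$.
\end{lemma}

\begin{proof}
The summands of $U$ are partial isometries whose initial projections add up to $1$, and so do their final projections; hence $U$ is unitary, and $UW=W_0$, $UW_i=W_{i+1}$ for $i<m$, $UW_m=W$, $U\Pi=\Pi$. Put $\Delta=\rho^\sharp U-U\rho$. Then, for $i<m$,
\begin{align*}
\Delta W&=(\rho^\sharp W_0-W_0\sigma_0)-U(\rho W-W\sigma_0),\\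
\Delta W_i&=(\rho^\sharp W_{i+1}-W_{i+1}\sigma_{i+1})-U(\rho W_i-W_i\sigma_i)+W_{i+1}(\sigma_{i+1}-\sigma_i),\\
\Delta W_m&=(\rho^\sharp W-W\sigma_m)-U(\rho W_m-W_m\sigma_m),\\
\Delta\Pi&=(\rho^\sharp-\rho)\Pi+(1-U)(1-\Pi)\rho\Pi .
\end{align*}
The adjoints of the hypotheses at $\lambda^*$ show that $W^*\rho\Pi=(W^*\rho-\sigma_0W^*)\Pi$ and $W_i^*\rho\Pi=(W_i^*\rho-\sigma_iW_i^*)\Pi$ have norm at most $\delta$; this is where the involution is used. As $1-\Pi$ is a sum of $m+2$ range projections, $\|\Delta\Pi\|\le\delta+2(m+2)\delta$. Now write $\Delta=\Delta WW^*+\sum_i\Delta W_iW_i^*+\Delta\Pi$. The terms $W_{i+1}(\sigma_{i+1}-\sigma_i)W_i^*$ are orthogonal on both sides, so their sum has norm at most $\varepsilon$. All other terms contribute at most $(2+2m+2+2m+5)\delta$.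
\end{proof}

If $Z$ is a $G$-algebra and $W,W_0,\dots,W_m$ are invariant, then $U$ is invariant.

\section{The half-flip property of $O$}\label{sec:HFO}

Fix a finite-dimensional $G$-subspace $H_0\subset H$ with orthonormal basis $h_1,\dots,h_d$. The space $H^G\cap H_0^\perp$ has finite codimension in $H^G$, so it is infinite-dimensional. Call a linear equivariant map $s:H_0\to Y$ into a unital $G$-algebra \emph{isometric} if $s(h)^*s(k)=\langle h,k\rangle1$. To apply the shift lemma we need a path between $h\mapsto S_h\otimes1$ and $h\mapsto1\otimes S_h$, and approximate copies of the points of the path inside each end point.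

\begin{lemma}\label{lem:path}
There is a continuous path $s_r:H_0\to O\otimes O$, $r\in[0,1]$, of isometric maps with $s_0(h)=S_h\otimes1$ and $s_1(h)=1\otimes S_h$.
\end{lemma}

\begin{proof}
Let $\xi\in H^G\cap H_0^\perp$ be a unit vector and $S=S_\xi$, an invariant isometry with $S_h^*S=0$ for $h\in H_0$. For $\vartheta$ running from $0$ to $\pi/2$ consider
\[
\cos\vartheta\,S_h\otimes1+\sin\vartheta\,S\otimes S_h,\qquad S\otimes(\cos\vartheta\,S_h+\sin\vartheta\,SS_h),\qquad\cos\vartheta\,S\otimes SS_h+\sin\vartheta\,1\otimes S_h .
\]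
In each case the two summands come from isometric maps, and the cross terms in $s(h)^*s(k)$ vanish: up to adjoints they are $S_h^*S\otimes S_k$, $1\otimes S_h^*SS_k$ and $S\otimes S_h^*SS_k$. The three paths lead from $S_h\otimes1$ to $S\otimes S_h$, to $S\otimes SS_h$, and to $1\otimes S_h$.
\end{proof}

Let $s,\tau:H_0\to Y$ be isometric. Write $s_i=s(h_i)$, $\tau_i=\tau(h_i)$, and $s_\mu=s_{\mu_1}\cdots s_{\mu_k}$, $\tau_\mu=\tau_{\mu_1}\cdots\tau_{\mu_k}$ for a word $\mu$ of length $|\mu|=k$. Let $f=1-\sum_i\tau_i\tau_i^*$. If $y$ is an isometry with $s_i^*y=0$, then $y$ is a vacuum for $s$, and the formal series $\sum_\mu s_\mu yf\tau_\mu^*$ intertwines $\tau$ with $s$ exactly, as it maps the range of $\tau_\mu f$ to the range of $s_\mu y$. The series does not converge in norm, and it vanishes on the part of the space that lies in the ranges of arbitrarily long words. We truncate it with slowly decreasing weights and use a second vacuum $y'$ to restore the mass that the weights remove.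

\begin{lemma}[Absorption]\label{lem:absorb}
Let $s,\tau:H_0\to Y$ be isometric, let $y,y'\in Y^G$ be isometries with orthogonal ranges and $s_i^*y=s_i^*y'=0$ for all $i$, and let $L\ge1$. There is an isometry $v\in Y^G$ with
\[
\|s_iv-v\tau_i\|\le3(L+1)^{-1/2},\qquad\|s_i^*v-v\tau_i^*\|\le3(L+1)^{-1/2}.
\]
If $v_1$ is constructed from the same $s$, any isometric $\tau^1$ and a pair $y_1,y_1'$ such that $y,y',y_1,y_1'$ have pairwise orthogonal ranges, then $v^*v_1=0$.
\end{lemma}

\begin{proof}
Let $\eta=1/(L+1)$ and $\alpha_k=1-(k+1)\eta$, so $\alpha_L=0$. Put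
\[
x_k=\sqrt{\alpha_k}\,yf+\sqrt\eta\,y',\qquad v=\sum_{k=0}^L\sum_{|\mu|=k}s_\mu x_k\tau_\mu^* .
\]
The operation $a\mapsto\sum_is_ia\tau_i^*$ does not depend on the basis, so it preserves $Y^G$; for the same reason $f$ is invariant. The inner sum is the $k$-th iterate of this operation applied to $x_k\in Y^G$, so $v\in Y^G$.

We have $x_k^*x_k=\alpha_kf+\eta$ and $x_k^*s_\mu=0$ for $|\mu|\ge1$. For words $\mu\neq\nu$ the product $s_\mu^*s_\nu$ is $0$, or $s_{\nu'}$ or $s_{\nu'}^*$ with $|\nu'|\ge1$, so only the terms $\mu=\nu$ survive in $v^*v$. With $q_k=\sum_{|\mu|=k}\tau_\mu\tau_\mu^*$ we have $\sum_{|\mu|=k}\tau_\mu f\tau_\mu^*=q_k-q_{k+1}$, and summation by parts with $\alpha_k-\alpha_{k-1}=-\eta$ and $\alpha_L=0$ gives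
\[
v^*v=\sum_{k=0}^L\bigl(\alpha_k(q_k-q_{k+1})+\eta q_k\bigr)=(1-\eta)q_0-\eta\sum_{k=1}^Lq_k+\eta\sum_{k=0}^Lq_k=q_0=1 .
\]
In $v^*v_1$ the terms $\mu=\nu$ vanish as well, by orthogonality of the four ranges.

Let $v^+=\sum_{k<L}\sum_{|\mu|=k}s_\mu x_{k+1}\tau_\mu^*$. For $\mu=\mu_1\mu'$ we have $\tau_\mu^*\tau_i=\delta_{\mu_1i}\tau_{\mu'}^*$, $s_i^*s_\mu=\delta_{\mu_1i}s_{\mu'}$ and $\tau_\mu^*=\tau_{\mu'}^*\tau_{\mu_1}^*$. Together with $f\tau_i=0$ and $s_i^*x_0=0$ this gives $v\tau_i=\sqrt\eta\,y'\tau_i+s_iv^+$ and $s_i^*v=v^+\tau_i^*$, that is,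
\[
s_iv-v\tau_i=s_i(v-v^+)-\sqrt\eta\,y'\tau_i,\qquad s_i^*v-v\tau_i^*=-(v-v^+)\tau_i^* .
\]
It remains to show $\|v-v^+\|\le2\sqrt\eta$. We have $v-v^+=D_1+D_2$ with
\[
D_1=\sum_{k<L}\bigl(\sqrt{\alpha_k}-\sqrt{\alpha_{k+1}}\bigr)\sum_{|\mu|=k}s_\mu yf\tau_\mu^*,\qquad D_2=\sqrt\eta\sum_{|\mu|=L}s_\mu y'\tau_\mu^* .
\]
The isometries $s_\mu y$ have orthogonal ranges, so $D_1^*D_1=\sum_{k<L}(\sqrt{\alpha_k}-\sqrt{\alpha_{k+1}})^2(q_k-q_{k+1})$. The projections $q_k-q_{k+1}$ are mutually orthogonal and $(\sqrt a-\sqrt b)^2\le|a-b|$, so $\|D_1\|^2\le\eta$. Finally $D_2^*D_2=\eta q_L$.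
\end{proof}

\begin{proposition}\label{prop:HFO}
$O$ and all $O^{\otimes n}$ have property \textup{(HF)}.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:criterion} it suffices to treat $O$. The finite-dimensional $G$-subspaces of $H$ are directed with dense union, so it suffices to test (HF) on $\{S_{h_1},\dots,S_{h_d}\}$ with $H_0$ as above. Let $\varepsilon>0$ and choose $0=r_0<\dots<r_m=1$ with $\|s_{r_{i+1}}(h_k)-s_{r_i}(h_k)\|\le\varepsilon$ for the path of Lemma~\ref{lem:path}. Let $\Lambda$ consist of $1,\dots,d$ and formal adjoints $1^*,\dots,d^*$, and define families in $Z=O\otimes O\otimes O$ by $\sigma_{i,k}=s_{r_i}(h_k)\otimes1$ and $\sigma_{i,k^*}=\sigma_{i,k}^*$. We must conjugate $\sigma_0$ close to $\sigma_m$.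

Let $L\ge1$ and $\delta'=3(L+1)^{-1/2}$. Take $2(m+1)$ orthonormal vectors $\xi\in H^G\cap H_0^\perp$. Apply Lemma~\ref{lem:absorb} with $s=s_0$, $\tau=s_{r_i}$ and vacua $S_\xi\otimes1$, a new pair for each $i$, and again with $s=s_1$, $\tau=s_{r_i}$ and vacua $1\otimes S_\xi$. This gives two families $v_0,\dots,v_m$ and $v_0',\dots,v_m'$ of invariant isometries in $O\otimes O\otimes1$, with orthogonal ranges within each family, such that on $\Lambda$
\[
\|\sigma_0v_i-v_i\sigma_i\|\le\delta',\qquad\|\sigma_mv_i'-v_i'\sigma_i\|\le\delta' .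
\]
Let $q=\sum_iv_iv_i^*$ and $q'=\sum_iv_i'v_i'^*$. The commutator
\[
[\sigma_0,q]=\sum_i\bigl((\sigma_0v_i-v_i\sigma_i)v_i^*+v_i(\sigma_iv_i^*-v_i^*\sigma_0)\bigr)
\]
has norm at most $2(m+1)\delta'$, and the same computation bounds $[\sigma_m,q']$.

So $\sigma_0$ contains copies of all $\sigma_i$. The shift lemma needs more: after these copies are removed, a full copy of $\sigma_0$ must remain. The third tensor factor provides it by splitting the corner $q$ in two. Let $R_0,R_1\in1\otimes1\otimes O^G$ be isometries with orthogonal ranges and $z=1-R_0R_0^*$, so $zR_0=0$ and $zR_1=R_1$. These elements and their adjoints commute with $O\otimes O\otimes1$. Put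
\[
W=(1-q)+qR_0,\qquad W_i=v_iR_1,\qquad\rho=\sigma_0,\qquad\rho^\sharp=W\sigma_mW^*+\sum_iv_i\sigma_izv_i^* .
\]
Then $W^*W=1$, $WW^*=1-qz$ and $W^*v_i=v_iR_0^*$, so $W^*W_i=0$ and $W^*v_iz=0$. The $W_i$ are isometries with orthogonal ranges, and $\Pi=qz-qR_1R_1^*=q(z-R_1R_1^*)$. The hypotheses of Lemma~\ref{lem:shift} hold with $\delta=4(m+1)\delta'$:
\begin{itemize}
\item $\rho W-W\sigma_0=[\sigma_0,q](R_0-1)$ has norm at most $4(m+1)\delta'$;
\item $\rho W_i-W_i\sigma_i=(\sigma_0v_i-v_i\sigma_i)R_1$ has norm at most $\delta'$;
\item $\rho^\sharp W=W\sigma_m$ because $zv_i^*W=0$, and $\rho^\sharp W_i=v_i\sigma_izR_1=W_i\sigma_i$;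
\item $W^*\Pi=0$, so $(\rho-\rho^\sharp)\Pi=\sum_i(\sigma_0v_i-v_i\sigma_i)v_i^*(z-R_1R_1^*)$ has norm at most $(m+1)\delta'$.
\end{itemize}
We obtain an invariant unitary $U$ with $\|U\sigma_0U^*-\rho^\sharp\|\le\varepsilon+4(4m+9)(m+1)\delta'$.

The family $\rho^\sharp$ is $\sigma_m$ with copies of the $\sigma_i$ added, and $\sigma_m$ absorbs these copies through the $v_i'$. Let $W'=(1-q')+q'R_0$ and $U'=W'W^*+\sum_iv_i'zv_i^*$. From $W^*v_iz=0=W'^*v_i'z$ we get $U'^*U'=WW^*+qz=1$ and $U'U'^*=W'W'^*+q'z=1$, so $U'$ is an invariant unitary. The same relations give $U'\rho^\sharp=W'\sigma_mW^*+\sum_iv_i'\sigma_izv_i^*$, hence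
\[
\sigma_mU'-U'\rho^\sharp=[\sigma_m,q'](R_0-1)W^*+\sum_i(\sigma_mv_i'-v_i'\sigma_i)zv_i^*
\]
has norm at most $5(m+1)\delta'$. For $X=U'U$ we get $\|X\sigma_0X^*-\sigma_m\|\le\varepsilon+(16m+41)(m+1)\delta'$. Since $m$ depends only on $\varepsilon$, this is at most $2\varepsilon$ for large $L$.
\end{proof}

\section{A homotopy between the two embeddings of $E_n$}\label{sec:homotopy}

Fix $n$. In the coordinates of Lemma~\ref{lem:fibers}(c), $\iota_1(h)(s,t)=h(s)\otimes1$ and $\iota_2(h)(s,t)=1\otimes h(t)$. A homotopy must move the point of evaluation from $s$ to $t$ and rotate the value from the first leg to the second, and it must respect four boundary conditions. The freedom that makes this possible is that the $P$-part and the $Q$-part of $M_n$ can be rotated independently.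

Let $\Sigma_P\in P_n\otimes P_n$ and $\Sigma_Q\in Q_n\otimes Q_n$ be the flip unitaries; they are self-adjoint and invariant. For $\Sigma=\Sigma_P,\Sigma_Q$ and $a\in[0,1]$ let $\Sigma^a=\exp(i\pi a(1-\Sigma)/2)$, a path of invariant unitaries with $\Sigma^0=1$ and $\Sigma^1=\Sigma$, since $(1-\Sigma)/2$ is a projection. For $a,b\in[0,1]$ define the unital $G$-homomorphism
\begin{gather*}
\gamma_{a,b}:M_n\to M_n\otimes M_n=(P_n\otimes P_n)\otimes(Q_n\otimes Q_n),\\
\gamma_{a,b}(x\otimes y)=\Sigma_P^a(x\otimes1)\Sigma_P^{a*}\otimes\Sigma_Q^b(y\otimes1)\Sigma_Q^{b*} .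
\end{gather*}
On $P_n$ it does not depend on $b$ and takes values in $P_n\otimes P_n$; on $Q_n$ it does not depend on $a$ and takes values in $Q_n\otimes Q_n$. If $b=1$, the $Q$-part sits in the second leg, so the range lies in $P_n\otimes M_n$. In the same way the range lies in $M_n\otimes P_n$ for $b=0$, in $Q_n\otimes M_n$ for $a=1$ and in $M_n\otimes Q_n$ for $a=0$. Call a triple of functions $w,a,b:[0,1]^2\to[0,1]$ \emph{admissible} if
\begin{equation}\label{eq:adm}
\begin{aligned}
s=0&\ \Rightarrow\ (w=0\text{ or }b=1),&\qquad s=1&\ \Rightarrow\ (w=1\text{ or }a=1),\\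
t=0&\ \Rightarrow\ (w=0\text{ or }b=0),&\qquad t=1&\ \Rightarrow\ (w=1\text{ or }a=0).
\end{aligned}
\end{equation}
For such a triple and $h\in E_n$ the function $\gamma_{a,b}(h(w))$ satisfies the boundary conditions of $E_n\otimes E_n$, since $h(0)\in P_n$ and $h(1)\in Q_n$.

While $w$ interpolates between $s$ and $t$, it takes intermediate values on all four edges, so \eqref{eq:adm} must hold through $a$ and $b$. This forces $b$ to be discontinuous at $(0,0)$ and $a$ at $(1,1)$; see Figure~\ref{fig:square}. The discontinuities are harmless, because at $(0,0)$ we evaluate an element of $P_n$, which does not see $b$. Put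
\[
a_1=\frac{1-t}{(1-s)+(1-t)},\qquad b_1=\frac t{s+t},
\]
with $a_1(1,1)=0$ and $b_1(0,0)=0$, and for $r\in[0,3]$ let
\[
(w,a,b)=\begin{cases}(s,\ ra_1,\ rb_1),&r\in[0,1],\\((2-r)s+(r-1)t,\ a_1,\ b_1),&r\in[1,2],\\(t,\ (3-r)a_1+r-2,\ (3-r)b_1+r-2),&r\in[2,3].\end{cases}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\draw[thick] (0,0) rectangle (1,1);
\foreach \x/\y in {1/0.35,1/0.75,0.75/1,0.35/1} \draw[dashed,gray] (0,0) -- (\x,\y);
\node[left] at (0,0.5) {$s=0$:\ $b=1$};
\node[right] at (1,0.5) {$s=1$:\ $a=1$};
\node[below] at (0.5,0) {$t=0$:\ $b=0$};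
\node[above] at (0.5,1) {$t=1$:\ $a=0$};
\fill (0,0) circle (0.025) node[below left] {$w=0$};
\fill (1,1) circle (0.025) node[above right] {$w=1$};
\end{tikzpicture}
\caption{The square of parameters $(s,t)$ during the middle stage of the homotopy, with the values of the rotation parameters $a,b$ required on the edges. The two requirements on $b$ conflict at $(0,0)$ and the two on $a$ conflict at $(1,1)$; at these corners the evaluation point $w$ is $0$, respectively $1$, and the conflicting parameter has no effect. The dashed lines are level sets of $b_1=t/(s+t)$.}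
\label{fig:square}
\end{figure}

\begin{proposition}\label{prop:homotopy}
These triples are admissible, and $\sigma^r(h)(s,t)=\gamma_{a,b}(h(w))$ defines a point-norm continuous path of unital $G$-homomorphisms $\sigma^r:E_n\to E_n\otimes E_n$ with $\sigma^0=\iota_1$ and $\sigma^3=\iota_2$. For each $r$, the functions $w$, $a$, $b$ are continuous except for $a$ at $(1,1)$, where $w=1$, and $b$ at $(0,0)$, where $w=0$.
\end{proposition}

\begin{proof}
The three formulas agree at $r=1$ and $r=2$, and $w$ is always a convex combination of $s$ and $t$. So $w=0$ at $(0,0)$, which settles the two conditions that apply there, and $w=1$ at $(1,1)$ settles those at that corner. Away from these corners $b_1=1$ on $s=0$, $a_1=1$ on $s=1$, $b_1=0$ on $t=0$ and $a_1=0$ on $t=1$; this is \eqref{eq:adm} for $r\in[1,2]$. For $r\in[0,1]$ we have $w=0$ on $s=0$, $w=1$ on $s=1$, $b=0$ on $t=0$ and $a=0$ on $t=1$. For $r\in[2,3]$ we have $b=1$ on $s=0$, $a=1$ on $s=1$, $w=0$ on $t=0$ and $w=1$ on $t=1$.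

We show that $(r,s,t)\mapsto\gamma_{a,b}(h(w))$ is continuous; by compactness this gives both $\sigma^r(h)\in E_n\otimes E_n$ and norm continuity in $r$. Only the points $(r_0,0,0)$ and $(r_0,1,1)$ need an argument. Near $(r_0,0,0)$,
\[
\bigl\|\gamma_{a,b}(h(w))-\gamma_{a,0}(h(0))\bigr\|=\bigl\|\gamma_{a,b}(h(w)-h(0))\bigr\|\le\|h(w)-h(0)\|\to0
\]
because $h(0)\in P_n$ and $w\le\max(s,t)$, and $\gamma_{a,0}(h(0))$ is continuous there because $a$ is. Near $(r_0,1,1)$ compare with $\gamma_{0,b}(h(1))$, using $h(1)\in Q_n$ and $1-w\le\max(1-s,1-t)$. At $r=0$ the triple is $(s,0,0)$ and at $r=3$ it is $(t,1,1)$, which give $\iota_1$ and $\iota_2$.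
\end{proof}

\section{The modified connecting maps}\label{sec:phi}

We want one $G$-homomorphism $\theta:E_n\to O$ such that $1\otimes\theta$ approximately contains every $\sigma^r$. At a point $(s,t)$ the map $\sigma^r$ is evaluation at $w$ followed by $\gamma_{a,b}$. Evaluation at $w$ is close to evaluation at a nearby grid point $t_j$, so $\theta$ should be a sum of representations of the fibers at grid points. The representation of a fiber $N$ should contain every unital $G$-homomorphism $\gamma:N\to Z$ through an invariant isometry. The left regular representation on $L^2(N)$ does this: the canonical element $\sum_e\gamma(e^*)\otimes e$ intertwines $\gamma$ with left multiplication. Finally $\theta$ should have class zero and contain many orthogonal copies of each map. Both are achieved by giving the representation the multiplicity $z=1-R_0R_0^*$, a projection that has class zero and dominates infinitely many invariant isometries.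

Fix $n$ and $J\ge2$. Let $t_j=j/J$, $N_0=P_n$, $N_J=Q_n$, $N_j=M_n$ for $0<j<J$, and $d_j=(\dim N_j)^{1/2}$; thus $h(t_j)\in N_j$ for $h\in E_n$. Choose equivariant isometric embeddings of $L^2(N_0),\dots,L^2(N_J)$ in $H$ with orthogonal ranges, and let $S_j(x)\in O$ be the generator corresponding to $x\in N_j$. Then $S_j$ is linear and equivariant, and $S_j(x)^*S_{j'}(y)=\delta_{jj'}\operatorname{tr}(x^*y)$. Let $R_0,R_1,\dots\in O^G$ be isometries with orthogonal ranges and $z=1-R_0R_0^*$. In sums with index $j$, the letter $e$ runs over an orthonormal basis of $L^2(N_j)$. Put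
\begin{gather*}
\theta_j(y)=\sum_eS_j(ye)zS_j(e)^*\quad(y\in N_j),\qquad\theta(h)=\sum_{j=0}^J\theta_j(h(t_j))\quad(h\in E_n),\\
\omega=1-\sum_{j,e}S_j(e)S_j(e)^*+\sum_{j,e}S_j(e)R_0S_j(e)^* .
\end{gather*}

\begin{lemma}\label{lem:theta}
The map $\theta:E_n\to O$ is a $G$-homomorphism with $[\theta]=0$, and $\omega\in O^G$ is an isometry with $\omega\omega^*=1-\theta(1)$. The map
\[
\varphi:E_n\to E_n\otimes O,\qquad\varphi(h)=h\otimes\omega\omega^*+1\otimes\theta(h),
\]
is a unital injective $G$-homomorphism with the same class in $KK^G$ as $h\mapsto h\otimes1$.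
\end{lemma}

\begin{proof}
Fix $j$, drop it from the notation, and for a projection $c\in O^G$ let $\theta^c(y)=\sum_eS(ye)cS(e)^*$. Since $\sum_e\langle e,x\rangle\,ye=yx$,
\[
\theta^c(y)\theta^{c'}(y')=\sum_{e,e'}\langle e,y'e'\rangle S(ye)cc'S(e')^*=\sum_{e'}S(yy'e')cc'S(e')^* .
\]
So $\theta^c$ is multiplicative, and $\theta^c$, $\theta^{c'}$ have orthogonal ranges if $cc'=0$. The adjoint of left multiplication by $y$ on $L^2(N)$ is left multiplication by $y^*$, so \eqref{eq:basis} gives $\theta^c(y)^*=\sum_eS(e)cS(ye)^*=\theta^c(y^*)$. Independence of the basis gives equivariance. Now $\theta^1=\theta^z+\theta^{R_0R_0^*}$ is an orthogonal sum. The element $x=\sum_eS(e)R_0S(e)^*$ is invariant, $x^*x=\theta^1(1)$, $\theta^1(1)x=x$, and $xS(y)=S(y)R_0$ for $y\in N$, so $x\theta^1(y)x^*=\theta^{R_0R_0^*}(y)$. Hence $x'=x+1-\theta^1(1)$ is an invariant isometry with $x'\theta^1(\cdot)x'^*=\theta^{R_0R_0^*}$, and (K2) gives $[\theta^1]=[\theta^z]+[\theta^1]$. Thus $[\theta_j]=[\theta^z]=0$.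

The $\theta_j$ have mutually orthogonal ranges, so $\theta$ is a $G$-homomorphism and $[\theta]=\sum_j[\theta_j]\circ[\mathrm{ev}_{t_j}]=0$. The projection $1-\sum S_j(e)S_j(e)^*$ annihilates every $S_j(e)$, so in $\omega^*\omega$ and $\omega\omega^*$ the cross terms vanish; this gives $\omega^*\omega=1$ and $\omega\omega^*=1-\sum S_j(e)zS_j(e)^*=1-\theta(1)$. The two summands of $\varphi$ are therefore $G$-homomorphisms with orthogonal ranges whose units add up to $1$. The first is injective and is $h\mapsto h\otimes1$ conjugated by the invariant isometry $1\otimes\omega$. The second factors through $\theta$. Apply (K2).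
\end{proof}

\begin{proposition}\label{prop:unique}
Given $n$, a finite set $F\subset E_n$ and $\varepsilon>0$, there are $J$ and a unitary $U\in(E_n\otimes E_n\otimes O)^G$ such that for $h\in F$
\[
\bigl\|U\bigl(\iota_1(h)\otimes\omega\omega^*+1\otimes\theta(h)\bigr)U^*-\bigl(\iota_2(h)\otimes\omega\omega^*+1\otimes\theta(h)\bigr)\bigr\|\le\varepsilon .
\]
\end{proposition}

\begin{proof}
We may assume $F=F^*$. Choose $0=r_0<\dots<r_m=3$ with $\|\sigma^{r_{i+1}}(h)-\sigma^{r_i}(h)\|\le\varepsilon/2$ on $F$. Then choose $J\geq2$ so large that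
\[
\delta=\max_{h\in F}\sup_{|x-y|\le1/J}\|h(x)-h(y)\|
\]
satisfies $(4m+9)\delta\le\varepsilon/2$. Let $c_0,\dots,c_J$ be the piecewise linear partition of unity on $[0,1]$, with nodes at the $t_j$ and $c_j(t_{j'})=\delta_{jj'}$. Fix $i$, let $(w,a,b)$ be the triple for $r=r_i$, and define functions on $[0,1]^2$ with values in $M_n\otimes M_n\otimes O$ by
\[
\kappa_{i,j}=d_j^{-1}\sum_e\gamma_{a,b}(e^*)\otimes S_j(e)R_{i+1},\qquad v_i=\sum_{j=0}^Jc_j(w)^{1/2}\kappa_{i,j} .
\]
The relevant grid point changes with $(s,t)$, and the square roots let $v_i$ pass continuously from one $\kappa_{i,j}$ to the next.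

\emph{Orthogonality.} For $N=\mathbb M_d$ the elements $\sqrt d\,e_{kl}$ form an orthonormal basis of $L^2(N)$, so $\sum_eee^*=d^2\cdot1$. Hence, pointwise,
\[
\kappa_{i,j}^*\kappa_{i',j'}=\delta_{jj'}\,d_j^{-2}\sum_e\gamma_{a,b}(e)\gamma_{a',b'}(e^*)\otimes R_{i+1}^*R_{i'+1}=\delta_{jj'}\delta_{ii'},
\]
where $a',b'$ belong to $r_{i'}$. As $\sum_jc_j=1$, we get $v_i^*v_{i'}=\delta_{ii'}$.

\emph{$v_i\in(E_n\otimes E_n\otimes O)^G$.} Invariance is independence of the basis. If $w=0$, only $j=0$ contributes and $\gamma_{a,b}(e^*)\in P_n\otimes P_n$; if $w=1$, only $j=J$ contributes and $\gamma_{a,b}(e^*)\in Q_n\otimes Q_n$. So \eqref{eq:adm} yields the boundary conditions of Lemma~\ref{lem:fibers}(c). Continuity is in question only at two corners. Near $(0,0)$ the terms with $j\ge1$ have norm $c_j(w)^{1/2}\to0$, and $\kappa_{i,0}$ does not involve $b$. Near $(1,1)$ the terms with $j<J$ tend to $0$, and $\kappa_{i,J}$ does not involve $a$. This is the reason for taking $N_0=P_n$ and $N_J=Q_n$.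

\emph{Intertwining.} For $y\in N_j$ we have $\theta_j(y)S_j(e)R_{i+1}=S_j(ye)zR_{i+1}=S_j(ye)R_{i+1}$, and $\theta_{j'}(\cdot)S_j(e)=0$ for $j'\ne j$. Identity \eqref{eq:basis} with $\Theta(x,x')=x'^*\otimes x$ reads $\sum_ee^*\otimes ye=\sum_ee^*y\otimes e$. Therefore $(1\otimes\theta(h))\kappa_{i,j}=\kappa_{i,j}(\gamma_{a,b}(h(t_j))\otimes1)$ for all $h\in E_n$. For $h=1$ this gives $(1\otimes\theta(1))v_i=v_i$, and in general
\[
(1\otimes\theta(h))v_i-v_i(\sigma^{r_i}(h)\otimes1)=\sum_jc_j(w)^{1/2}\kappa_{i,j}T_j,\qquad T_j=\gamma_{a,b}\bigl(h(t_j)-h(w)\bigr)\otimes1 .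
\]
The square of the norm at a point is $\|\sum_jc_j(w)T_j^*T_j\|$. Since $c_j(w)\ne0$ forces $|w-t_j|\le1/J$, it is at most $\delta^2$ for $h\in F$.

\emph{The shift.} Apply Lemma~\ref{lem:shift} in $Z=E_n\otimes E_n\otimes O$ with $\Lambda=F$, with $\rho_h$ and $\rho^\sharp_h$ the two expressions in the statement, $\sigma_{i,h}=\sigma^{r_i}(h)\otimes1$, $W=1\otimes\omega$ and $W_i=v_i$. From $\theta(h)\omega=0$ we get $\rho W=W\sigma_0$ and $\rho^\sharp W=W\sigma_m$. From $(1\otimes\theta(1))v_i=v_i$ we get $W^*v_i=0$ and $\rho v_i=\rho^\sharp v_i=(1\otimes\theta)v_i$, which is within $\delta$ of $v_i\sigma_i$. Finally $\Pi\le1-WW^*$ and $\rho-\rho^\sharp=(\iota_1-\iota_2)\otimes\omega\omega^*$, so $(\rho-\rho^\sharp)\Pi=0$. The lemma gives the bound $\varepsilon/2+(4m+9)\delta\le\varepsilon$.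
\end{proof}

\section{The strongly self-absorbing algebra $\mathfrak D$}\label{sec:D}

Let $C_n=E_n\otimes O^{\otimes n}$ for $n\ge1$, and fix a dense sequence $(d_l^k)_l$ in each $C_k$. We define maps
\[
\Psi_n:C_n\to C_{n+1}=E_{n+1}\otimes O^{\otimes n}\otimes O,
\]
where $\Psi_n(x\otimes y)$ is $\varphi_n(x)\otimes y$ with the copy of $O$ from $\varphi_n$ placed last, and $\varphi_n:E_n\to E_n\otimes O\subset E_{n+1}\otimes O$ is the map of Lemma~\ref{lem:theta} for a grid size $J_n$ chosen as follows. Suppose $\Psi_1,\dots,\Psi_{n-1}$ are defined. Approximate the image in $C_n$ of each $d_l^k$ with $k,l\le n$ within $1/n$ by a finite sum $\sum_\alpha x_\alpha\otimes y_\alpha$, with $x_\alpha\in E_n$ and $y_\alpha\in O^{\otimes n}$. Let $F_n$ be the set of all $x_\alpha$ that occur, and choose $\varepsilon_n>0$ with $\varepsilon_n\sum_\alpha\|y_\alpha\|\le1/n$ for each of these sums. Let $J_n$ and $U_n$ be given by Proposition~\ref{prop:unique} for $(n,F_n,\varepsilon_n)$, and let $\theta_{(n)},\omega_n$ be the corresponding $\theta,\omega$. The $\Psi_n$ are unital and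 injective. Put
\[
D=\varinjlim(C_n,\Psi_n),\qquad\mathfrak D=D^{\otimes\infty}.
\]

\begin{proposition}\label{prop:ssa}
$D$ has property \textup{(HF)}, and $\mathfrak D$ is strongly self-absorbing.
\end{proposition}

\begin{proof}
The images of the $d^k_l$ are dense in $D$, so it suffices to treat finitely many of them; let $n$ be at least as large as all their indices. The image $d$ of such an element in $C_{n+1}$ is within $1/n$ of $\Psi_n(\sum_\alpha x_\alpha\otimes y_\alpha)$. Work in $C_{n+1}^{\otimes3}\subset D^{\otimes3}$, where each copy of $C_{n+1}$ has an $E$-leg $E_{n+1}$, an old leg $O^{\otimes n}$ and a new leg $O$, and let a superscript $(c)$ place an element in the $c$-th copy. Let $\eta>0$ and take three invariant unitaries: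
\begin{itemize}
\item $X'$ in the three old legs, from (HF) for $O^{\otimes n}$, the set of all $y_\alpha$ and tolerance $\eta$;
\item $U=U_n$, placed in the $E$-legs of copies $1,2$ and the new leg of copy $1$;
\item $X''$ in the three new legs, from (HF) for $O$, the set consisting of $\omega_n\omega_n^*$ and all $\theta_{(n)}(x_\alpha)$, and tolerance $\eta$.
\end{itemize}
Let $x=x_\alpha$, $y=y_\alpha$, and follow $\varphi_n(x)^{(1)}y^{(1)}$ under conjugation by $X=X''UX'$. The unitary $X'$ commutes with $\varphi_n(x)^{(1)}$ and moves $y^{(1)}$ to $y^{(2)}$, with error at most $\eta\|x\|$ in the product; the element $y^{(2)}$ commutes with $U$ and $X''$. Next $U$ moves $\varphi_n(x)^{(1)}=x^{(1)}(\omega_n\omega_n^*)^{(1)}+\theta_{(n)}(x)^{(1)}$ to $x^{(2)}(\omega_n\omega_n^*)^{(1)}+\theta_{(n)}(x)^{(1)}$, with error at most $\varepsilon_n\|y\|$. Finally $X''$ commutes with $x^{(2)}$ and moves this to $x^{(2)}(\omega_n\omega_n^*)^{(2)}+\theta_{(n)}(x)^{(2)}=\varphi_n(x)^{(2)}$, with error at most $\eta(\|x\|+1)\|y\|$. Choose $\eta$ so that the errors from $X'$ and $X''$,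 summed over $\alpha$, are at most $1/n$ for each sum. The errors from $U$ add up to at most $1/n$, and $d$ is approximated twice. Hence $\|Xd^{(1)}X^*-d^{(2)}\|\le4/n$, which proves (HF). As $D$ is separable, unital and contains $O$, Lemma~\ref{lem:criterion} applies.
\end{proof}

\section{The $KK^G$-class of $\mathfrak D$}\label{sec:boot}

Let $A_n=C_n^{\otimes n}$ and $A_n'=E_n^{\otimes n}$. The images of the $A_n$ in $D^{\otimes n}\subset\mathfrak D$ increase and have dense union, so $\mathfrak D=\varinjlim(A_n,\Phi_n)$ with the injective maps $\Phi_n(x)=\Psi_n^{\otimes n}(x)\otimes1$. In the same way $E^{\otimes\infty}=\varinjlim(A_n',\Phi_n')$ with the standard inclusions $\Phi_n'$. Let $j_n:A_n'\to A_n=A_n'\otimes O^{\otimes n^2}$ be the unital inclusion.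

\begin{lemma}\label{lem:intertwine}
Each $[j_n]$ is invertible, and $[\Phi_n]\circ[j_n]=[j_{n+1}]\circ[\Phi_n']$.
\end{lemma}

\begin{proof}
The class $[j_n]$ is the tensor product of $\mathrm{id}_{A_n'}$ with $n^2$ copies of $[i]$, which is invertible by Lemma~\ref{lem:O}. By Lemma~\ref{lem:theta} and (K1), $\Psi_n$ has the class of the standard inclusion $C_n\subset C_{n+1}$. Hence $\Phi_n$ has the class of the standard inclusion $A_n\subset A_{n+1}$, whose composite with $j_n$ is $j_{n+1}\circ\Phi'_n$.
\end{proof}

\begin{proposition}\label{prop:K}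
$K_*^G(\mathfrak D)\cong K_*^G(E)$ as $R$-modules, compatibly with the maps induced by the unital inclusions of $\mathbb C$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:intertwine} the maps $(j_n)_*$ form an isomorphism of inductive systems, so (K4) and Proposition~\ref{prop:idem} give
\[
K_*^G(\mathfrak D)=\varinjlim K_*^G(A_n)\cong\varinjlim K_*^G(A_n')=K_*^G(E^{\otimes\infty})\cong K_*^G(E).
\]
All homomorphisms involved are unital.
\end{proof}

For (B1) and (B2) continuity of $K$-theory is not enough: $\mathfrak D$ must be assembled from the $A_n$ by exact triangles and coproducts. A mapping telescope does this, provided the extension relating the telescope to the limit is semisplit. The section is built from the following approximations, which come from nuclearity and averaging over $G$. We view $A_1\subset A_2\subset\dots\subset\mathfrak D$.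

\begin{lemma}\label{lem:approx}
There are equivariant cpc maps $\phi_m:\mathfrak D\to A_m$ with $\phi_m(a)\to a$ for all $a\in\mathfrak D$.
\end{lemma}

\begin{proof}
The algebras $E_n$ are subhomogeneous, hence nuclear; $O$ is nuclear; and nuclearity passes to tensor products and inductive limits. So $\mathfrak D$ is nuclear. Let $F_0\subset\mathfrak D$ be finite, $\varepsilon>0$, and $F$ a finite $\varepsilon$-net in the compact set $G\cdot F_0$. By the completely positive approximation property there are cpc maps $\alpha:\mathfrak D\to\mathbb M_k$ and $\beta:\mathbb M_k\to\mathfrak D$ with $\|\beta\alpha(a)-a\|\le\varepsilon$ on $F$. A linear map $\beta$ on $\mathbb M_k$ is completely positive exactly when the matrix $b=(\beta(e_{ij}))_{ij}$ is positive. Approximate $b^{1/2}$ by some $c\in\mathbb M_k(A_m)$. Then $c^*c$ defines a completely positive map $\mathbb M_k\to A_m$ close to $\beta$ in norm, and dividing by a constant close to $1$ makes it a cpc map $\beta'$. For a good enough approximation $\phi=\beta'\alpha$ satisfies $\|\phi(a)-a\|\le2\varepsilon$ on $F$, hence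 $\le4\varepsilon$ on $G\cdot F_0$. The average $\phi^G(a)=\int_Gg\bigl(\phi(g^{-1}(a))\bigr)\,dg$ is an equivariant cpc map into $A_m$, and $\|\phi^G(a)-a\|\le\sup_g\|\phi(g^{-1}(a))-g^{-1}(a)\|\le4\varepsilon$ on $F_0$. Here $m$ may be increased. Taking increasing finite sets with dense union and $\varepsilon\to0$, we get equivariant cpc maps $\phi^{(l)}:\mathfrak D\to A_{m_l}$, $m_1<m_2<\cdots$, converging pointwise to the identity. Put $\phi_m=\phi^{(l)}$ for $m_l\le m<m_{l+1}$ and $\phi_m=0$ for $m<m_1$.
\end{proof}

For an increasing sequence $B_1\subset B_2\subset\cdots$ of separable $G$-algebras with limit $B$, define the telescope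
\[
\operatorname{Tel}(B_\bullet)=\{f\in C_0((0,\infty),B):\ f(t)\in B_m\text{ for }0<t\le m,\ m\ge1\}.
\]
Let $Z_B=\bigoplus_mB_m$, and let $\mathrm{sh}:Z_B\to Z_B$ be the shift $(b_m)_m\mapsto(b_{m-1})_m$ with $b_0=0$.

\begin{lemma}\label{lem:tel}
The map $f\mapsto(f(m))_m$ gives a semisplit extension $0\to SZ_B\to\operatorname{Tel}(B_\bullet)\to Z_B\to0$ with boundary morphism $\partial^0_{Z_B}\circ S([\mathrm{sh}]-\mathrm{id})$.
\end{lemma}

\begin{proof}
The kernel is $\bigoplus_mC_0((m-1,m),B_m)\cong SZ_B$. A section sends $(b_m)$ to the function $(m-t)b_{m-1}+(t-m+1)b_m$ on $[m-1,m]$, which lies in $B_m$; it is equivariant and cpc. Restriction to the intervals $[m-1,m]$ maps the telescope to $\bigoplus_mC([0,1],B_m)=C([0,1],Z_B)$. This is a morphism to the interval extension of $Z_B$, equal to the identity on the ideal and to $(\mathrm{sh},\mathrm{id})$ on the quotient. Apply (K3) and Lemma~\ref{lem:interval}.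
\end{proof}

\begin{proposition}\label{prop:boot}
$\mathfrak D\cong S\operatorname{Tel}(A'_\bullet)$ in $KK^G$, and $\mathfrak D$ satisfies \textup{(B1)} and \textup{(B2)}.
\end{proposition}

\begin{proof}
\emph{Step 1: $S\mathfrak D\cong\operatorname{Tel}(A_\bullet)$.} Let $\mathcal T$ be the algebra of $f\in C_0((0,\infty],\mathfrak D)$ with $f(t)\in A_m$ for $0<t\le m$. The kernel of $\mathrm{ev}_\infty:\mathcal T\to\mathfrak D$ is $\operatorname{Tel}(A_\bullet)$. With $\phi_0=0$ define $\varsigma(a)(t)=(m+1-t)\phi_m(a)+(t-m)\phi_{m+1}(a)$ for $t\in[m,m+1]$, $m\ge0$, and $\varsigma(a)(\infty)=a$. This function takes values in $A_{m+1}$ on $[m,m+1]$, vanishes at $0$, and is continuous at $\infty$ by Lemma~\ref{lem:approx}. So $\varsigma$ is an equivariant cpc section. The $G$-homomorphisms $f\mapsto f(\min(\cdot,\lambda))$, $\lambda\in[0,\infty]$, with $f(0)=0$, map $\mathcal T$ to itself, depend point-norm continuously on $\lambda$ by uniform continuity on $[0,\infty]$, and join $0$ to the identity. Thus $\mathcal T\cong0$, and the boundary morphism $S\mathfrak D\to\operatorname{Tel}(A_\bullet)$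 is invertible.

\emph{Step 2: $\operatorname{Tel}(A_\bullet)\cong\operatorname{Tel}(A'_\bullet)$.} Let $j=\bigoplus_mj_m:Z_{A'}\to Z_A$. Since $c_0$-sums are coproducts, $[j]$ is invertible, and the identity $[\mathrm{sh}]\circ[j]=[j]\circ[\mathrm{sh}]$ can be checked on each summand $A'_m$, where it follows from Lemma~\ref{lem:intertwine}. With the naturality of $\partial^0$, this shows that $S[j]$ intertwines the boundary morphisms of Lemma~\ref{lem:tel}. By the axioms of a triangulated category the commuting square extends to a morphism of triangles, and its component $\operatorname{Tel}(A_\bullet')\to\operatorname{Tel}(A_\bullet)$ is invertible by the five lemma. Bott periodicity gives $\mathfrak D\cong S^2\mathfrak D\cong S\operatorname{Tel}(A'_\bullet)$.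

\emph{Step 3: \textup{(B1)}.} Let $\mathcal L$ be the localizing subcategory generated by $\mathbb C$. If $Y\in\mathcal L$, then $P_n\otimes Y$, $Q_n\otimes Y$ and $M_n\otimes Y$ are isomorphic to $Y$ by (K5), so $E_n\otimes Y\in\mathcal L$ by the semisplit extension of Lemma~\ref{lem:fibers}(b). By induction $A_m'\in\mathcal L$, hence $Z_{A'}\in\mathcal L$, and $\operatorname{Tel}(A'_\bullet)\in\mathcal L$ by Lemma~\ref{lem:tel}.

\emph{Step 4: \textup{(B2)}.} The algebra $A'_m\subset C([0,1]^m,M_m^{\otimes m})$ is subhomogeneous, hence of type~I. The class of type~I algebras is closed under $c_0$-sums, suspensions and extensions, so $S\operatorname{Tel}(A_\bullet')$ is of type~I.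
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let first $G$ be a closed subgroup of $U(k)$ with nontrivial identity component, and choose $V$ and $p$ as in Lemma~\ref{lem:nonzero}. Then $\mathfrak D$ is strongly self-absorbing (Proposition~\ref{prop:ssa}), satisfies (B1) and (B2) (Proposition~\ref{prop:boot}), and has $K_1^G(\mathfrak D)\cong K_1^G(E)\ne0$ (Proposition~\ref{prop:K}). For $G=\mathbb T$, $p=2$ and $v=1+t$, Proposition~\ref{prop:MV} and Lemma~\ref{lem:nonzero} give the groups in the theorem.

Now let $G$ be any compact group that is not totally disconnected, so that its identity component $G_0$ is nontrivial. Such a group need not be a Lie group, so we pass to a quotient. By the Peter--Weyl theorem some representation $\pi:G\to U(k)$ is nontrivial on $G_0$. Then $\bar G=\pi(G)$ is a closed subgroup of $U(k)$ whose identity component contains $\pi(G_0)\ne\{1\}$. Let $\mathfrak D$ be the $\bar G$-algebra just constructed, viewed as a $G$-algebra through $\pi$, and let $N=\ker\pi$.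

The same $\psi$ and $u_n$ show that $\mathfrak D$ is strongly self-absorbing for $G$. The inflation functor $KK^{\bar G}\to KK^G$ does not change the underlying algebras; it is triangulated, preserves $c_0$-sums, and sends $\mathbb C$ to $\mathbb C$ and type~I algebras to type~I algebras. So (B2) persists. The objects of $KK^{\bar G}$ whose inflation lies in the localizing subcategory generated by $\mathbb C$ form a localizing subcategory that contains $\mathbb C$, so (B1) persists as well, and $\mathfrak D\in\mathcal B_G$.

Inflation $KK_1^{\bar G}(\mathbb C,\mathfrak D)\to KK_1^G(\mathbb C,\mathfrak D)$ is injective, because it has a left inverse. Represent a class by a cycle $(\mathcal E,F)$ with $F$ invariant under $G$; averaging $F$ over $G$ is a compact perturbation that achieves this. As $N$ acts trivially on $\mathfrak D$, we have $\langle n\xi,\eta\rangle=\langle\xi,n^{-1}\eta\rangle$ for $n\in N$, so averaging over $N$ is an adjointable projection of $\mathcal E$ onto $\mathcal E^N$. It commutes with $F$ and with the left action of $\mathbb C$, and $\mathcal E^N$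 is $G$-invariant because $N$ is normal. Hence the restriction of the cycle to $\mathcal E^N$ is a $\bar G$-equivariant cycle. The same construction applies to cycles over $C([0,1],\mathfrak D)$, so it is well defined on classes, and it does not change an inflated cycle. Therefore $KK_1^G(\mathbb C,\mathfrak D)\ne0$.

Finally, $\mathbb C$ is separable and compact, since $KK^G(\mathbb C,-)=K_0^G$ commutes with countable direct sums, and $KK_1^G(\mathbb C,\mathbb C)=0$, both by (K4). So $KK_1^G(\mathbb C,\mathbb C)_{S_{\mathfrak D}}=0$ whatever $S_{\mathfrak D}$ is, and no isomorphism $h_1^{\mathbb C}$ onto $KK_1^G(\mathbb C,\mathfrak D)\neq0$ exists. This proves Theorem~\ref{thm:main}. \qed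

\begin{remark}
For $G=\mathbb T$ the failure occurs in odd degree only, as far as $B=\mathbb C$ is concerned. By Proposition~\ref{prop:K} the map $\nu_*$ corresponds to $x\mapsto(x,x)$ from $R$ to the kernel of \eqref{eq:cech}, which is bijective by the proof of Lemma~\ref{lem:nonzero}. So $\nu_*$ is a ring isomorphism, $S_{\mathfrak D}$ is the group of units of $R$, and $h_0^{\mathbb C}=\nu_*$ exists. The ring $K_0^{\mathbb T}(\mathfrak D)$ does not distinguish $\mathfrak D$ from $\mathbb C$, although the two are not $KK^{\mathbb T}$-equivalent.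
\end{remark}

\begin{thebibliography}{1}

\bibitem{IO}
Masaki Izumi and Keiya Ohara, \emph{Toward the classification of strongly self-absorbing $\mathrm{C}^*$-dynamical systems of compact groups}, arXiv:2603.12966 (2026).

\end{thebibliography}
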